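# Counting representable matroids on $n$ points: the exponent $n^3/4$

## 1. Four vectors in a plane

Take four vectors in a plane over a field, and suppose the first two form a basis. After a change of coordinates they are the columns of
$$\begin{pmatrix}1&0&a&b\\0&1&c&d\end{pmatrix}.$$
Record only which pairs of columns are linearly independent. The pair $\{1,2\}$ always is. Up to sign, the other five $2\times2$ determinants are $c,\ d,\ a,\ b$ and $ad-bc$. So what we record is the *zero pattern* of the five polynomials $a,b,c,d,ad-bc$: which of them vanish. There are $2^5=32$ conceivable patterns. How many occur?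

Sort them by the number of zeros among $a,b,c,d$. If there are none, $ad-bc$ may or may not vanish, which gives $2$ patterns, provided the field has at least three elements; over the field with two elements $a=b=c=d=1$ is forced and $ad-bc=0$. If exactly one entry is zero, then exactly one of $ad$, $bc$ is zero, so $ad-bc\neq0$: $4$ patterns. If exactly two are zero, then $ad-bc$ is nonzero when the zeros are $\{a,d\}$ or $\{b,c\}$, and zero in the other four cases; either way it is determined: $6$ patterns. If three or four are zero, then $ad-bc=0$: $4+1$ patterns. In total $2+4+6+4+1=17$ of the $32$ patterns occur.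

If we do not insist that $\{1,2\}$ is a basis, we can count as follows. Four vectors spanning a plane are described, as far as independence of pairs goes, by the set of zero vectors and the partition of the others into at least two lines. With four nonzero vectors there are $15-1=14$ partitions, with three there are $4\cdot(5-1)=16$ possibilities, and with two there are $6$. All occur over a field with at least three elements, since it has at least four lines through the origin of the plane. So there are $36$ patterns.

These patterns are matroids, and the question of this talk is how many there are when the size grows.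

**Definition (matroid).** A *matroid* is a pair $M=(E,\mathcal B)$ with $E$ a finite set and $\mathcal B$ a nonempty collection of subsets of $E$, the *bases*, such that for all $B,B'\in\mathcal B$ and $e\in B'\setminus B$ there is $f\in B\setminus B'$ with $(B\cup\{e\})\setminus\{f\}\in\mathcal B$. All bases have the same cardinality $r$, the *rank* of $M$.

**Definition (representable).** A matroid of rank $r$ is *$\mathbb F$-representable* if there is a matrix $A\in\mathbb F^{[r]\times E}$ such that the bases are exactly the $r$-sets $B\subseteq E$ for which the square submatrix $A[B]$ on the columns $B$ is nonsingular. It is *representable* if it is $\mathbb F$-representable for at least one field $\mathbb F$.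

For example, the matroid on $[4]=\{1,2,3,4\}$ whose bases are all six pairs is representable, but not over the field with two elements, as we just saw.

Let $R(n)$ be the number of representable matroids with ground set $[n]=\{1,\dots,n\}$, let $R(n,r)$ count those of rank $r$, and let $R_F(n,r)$ count the rank-$r$ matroids on $[n]$ that are representable over the field $F$. We have just computed $R(4,2)=36$. Another easy case is $R(n,1)=2^n-1$: a rank-$1$ matroid is a nonempty set of singletons, and a $0/1$ row represents it. Throughout, $\log=\log_2$, $H$ is the binary entropy function, and empty determinants equal $1$.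

The problem comes from Peter Nelson, "Almost all matroids are non-representable", arXiv:1605.04288 (2016). It starts from a known theorem: *for $n\ge12$ there are at most $2^{n^3/4}$ representable matroids with ground set $[n]$.* The conjecture is that this is best possible up to lower-order terms in the exponent, that is, $\log R(n)=(1/4-o(1))n^3$. We prove it, with an error term.

**Theorem 2.** $\log R(n)\ge \dfrac{n^3}{4}-O\big(n^{5/2}\sqrt{\log n}\big)$. Hence, with the known theorem, $\log R(n)=(1/4-o(1))n^3$.

We also prove a version for each rank.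

**Theorem 4.** As $m:=\min(r,n-r)\to\infty$ (uniformly in $n$),
$$\log R(n,r)=(1+o(1))\;r(n-r)\log\binom nr .$$
The same holds for $R_F(n,r)$ with $F$ any algebraically closed field or $F=\mathbb R$.

Some hypothesis such as $m\to\infty$ is needed: for $r=1$ the left side is $\log(2^n-1)<n$, while $r(n-r)\log\binom nr=(n-1)\log n$.

The lower bounds rest on Theorem 1 in Section 6, and Proposition 3 in Section 8 says over which fields they hold.

## 2. Zero patterns of minors, and where $n^3/4$ comes from

Split the ground set as $[n]=P\sqcup Q$ with $|P|=r$ and $|Q|=n-r$. For an $r\times(n-r)$ matrix $X$ with rows indexed by $P$ and columns by $Q$, let $M(X)$ be the matroid represented by $[I_P\mid X]$. An $r$-subset of $[n]$ can be written uniquely as $(P\setminus I)\cup J$ with $I\subseteq P$, $J\subseteq Q$ and $|I|=|J|$. Expanding along the identity columns $P\setminus I$ gives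
$$\det\,[I_P\mid X]\,\big[(P\setminus I)\cup J\big]=\pm\det X[I,J].$$
So $M(X)$ determines, and is determined by, the set of pairs $(I,J)$ with $|I|=|J|$ and $\det X[I,J]=0$.

**Definition (nonbasis).** A pair $(I,J)$ with $I\subseteq P$, $J\subseteq Q$, $|I|=|J|$ is a *nonbasis* of $M(X)$ if $\det X[I,J]=0$.

For instance, with $X=\begin{pmatrix}1&1\\1&1\end{pmatrix}$ the only nonbasis is the pair consisting of both rows and both columns.

Every representable matroid with $P$ as a basis arises as some $M(X)$: if $A$ represents it, so does $A[P]^{-1}A$. We are therefore counting zero patterns of the minors of an $r\times(n-r)$ matrix.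

Here is a heuristic. There are $D=r(n-r)$ entries and $N=\binom nr$ minors. Each vanishing minor is one equation, and $D$ unknowns can be expected to meet about $D$ equations. If for each entry we could freely choose one minor out of nearly all $N$ of them, make it vanish by adjusting that entry, and recover the choices from the zero pattern, we would get about $N^{D}$ matroids. With $r\approx n/2$ we have $D\approx n^2/4$ and $\log N\approx n$, so $\log(N^D)\approx n^3/4$. Two things must be arranged: the chosen equations must be solvable together, and the choices must be recoverable.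

## 3. Solving for one entry at a time

The natural first attempt is sequential. Number the rows and columns, go through the entries row by row, and at entry $(i,j)$ choose a pair $(I,J)$ with $i\in I$, $j\in J$ whose other entries have already been fixed. The determinant is linear in the last unknown,
$$\det X[I,J]=\pm x_{ij}\det X[I\setminus i,J\setminus j]+(\text{terms without }x_{ij}),$$
so if the cofactor is nonzero there is exactly one value of $x_{ij}$ that makes the minor vanish. This goes wrong in three ways.

First, the cofactors. At an entry of the first row the only available minor is $x_{1j}$ itself, so the whole first row becomes zero, and every cofactor that uses row $1$ is zero. We must leave some entries free.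

Second, the number of choices. In row-by-row order the last entry of $(I,J)$ is $(\max I,\max J)$, so the number of choices at $(i,j)$ is at most $\sum_h\binom{i-1}h\binom{j-1}h=\binom{i+j-2}{i-1}\le2^{i+j-2}$. For $r=n-r=m$ the total number of choices is at most $2^{\sum_{i,j\le m}(i+j-2)}=2^{m^2(m-1)}<2^{n^3/8}$. In this order at least half of the exponent is lost, because early entries see few minors.

Third, and most seriously, choices interfere. Let the first row and the first column be free and generic, and suppose that at $(2,3)$ we chose the pair $(\{1,2\},\{1,3\})$, so that $x_{23}=x_{13}x_{21}/x_{11}$. Now consider two options at $(3,3)$. The pair $(\{1,3\},\{1,3\})$ requires $x_{33}=x_{13}x_{31}/x_{11}$. The pair $(\{2,3\},\{1,3\})$ requires $x_{33}=x_{23}x_{31}/x_{21}$, and by the choice at $(2,3)$ this is again $x_{13}x_{31}/x_{11}$. Both minors vanish, and the matroid cannot tell which one we chose.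

So we want three things at once. Most entries should see nearly all the minors, which forces us to solve the equations simultaneously and not in an order. The simultaneous system should have a solution for every set of choices. And comparing two candidate minors at one entry should not depend on the choices made at the other entries.

## 4. Three blocks of size one

Let $X=D+tY$, where $t$ is a formal small parameter. The matrix $D$ is block diagonal with generic blocks, and $Y$ has unknowns in the off-diagonal blocks. A minor consisting of square pieces of the diagonal blocks is invertible at $t=0$ whatever the unknowns are, so the cofactors cause no trouble. An equation for $y_{ij}$ then has the form $y_{ij}=(\text{known})+t\cdot(\text{anything})$, and a whole system of such equations is solvable by iteration, in no particular order.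

If this is all, it produces nothing. Take a pair $(\{i\}\cup I',\{j\}\cup J')$ with row $i$ in block $a$, column $j$ in block $b\ne a$, and with $I',J'$ avoiding blocks $a$ and $b$ and of equal size inside each other block. Let $D',Y'$ be the restrictions of $D,Y$ to $I'\times J'$. The minor vanishes exactly when
$$y_{ij}-t\,Y[i,J']\,(D'+tY')^{-1}\,Y[I',j]=0,$$
and $y=0$ solves all of these equations at once. Every set of choices leads to $X=D$.

So the equations need a nonzero constant term. We add a *border*: special rows $p_a$ and columns $q_b$ with known entries in $Y$, and we always include $p_a$ and $q_b$ in the minor. At $t=0$ the equation becomes the vanishing of a $2\times 2$ determinant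
$$\det\begin{pmatrix}y_{ij}&\xi\\\eta&1\end{pmatrix}=y_{ij}-\xi\eta ,$$
where $\xi$ and $\eta$ are border entries in the row of $i$ and the column of $j$. Here too there is a trap. If $\xi=\xi_i$ depends only on $i$ and $\eta=\eta_j$ only on $j$, then $y_{ij}=\xi_i\eta_j$ solves all equations at once. Indeed, write $\xi'=(\xi_k)_{k\in I'}$ as a column and $\eta'=(\eta_l)_{l\in J'}$ as a row. Then the $2\times2$ matrix to be made singular is
$$\begin{pmatrix}\xi_i\\1\end{pmatrix}\big(1-t\,\eta'(D'+tY')^{-1}\xi'\big)\begin{pmatrix}\eta_j&1\end{pmatrix},$$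
which has rank at most one for every choice of minor. The border entries must therefore depend on both a row and a block, $\xi_i^b$, and on a column and a block, $\eta_j^a$. (Superscripts here are labels, not powers.)

With these corrections, work out the smallest case. There are three blocks of size one: rows $1,2,3,p_1,p_2,p_3$ and columns $1',2',3',q_1,q_2,q_3$. The matrix $D$ has the indeterminate $d_c$ at $(c,c')$ and zeros elsewhere. For $a\ne b$ the matrix $Y$ has the unknown $y_{ab}$ at $(a,b')$. It has $\xi_a^b$ at $(a,q_b)$, $\eta_b^a$ at $(p_a,b')$ and $1$ at $(p_a,q_b)$, for all $a,b$, and zeros on the $(c,c')$. For the entry $(1,2')$ consider two minors of $X=D+tY$: the one on rows $1,p_1$ and columns $2',q_2$, and the one that in addition uses row $3$ and column $3'$. The larger submatrix is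
$$\begin{pmatrix} t y_{12}& t\xi_1^2& t y_{13}\\ t\eta_2^1& t& t\eta_3^1\\ t y_{32}& t\xi_3^2& d_3\end{pmatrix}.$$
The small minor is $t^2(y_{12}-\xi_1^2\eta_2^1)$, so it vanishes when $y_{12}=\xi_1^2\eta_2^1$. The large one, expanded directly, vanishes when
$$y_{12}-\xi_1^2\eta_2^1=\frac t{d_3}\Big(y_{13}y_{32}-\xi_1^2\eta_3^1y_{32}-\eta_2^1\xi_3^2y_{13}+\xi_3^2\eta_3^1y_{12}\Big).$$
For all six unknowns at once, choose one of the two minors. In every case $y_{ab}\equiv\xi_a^b\eta_b^a$ modulo $t$, *whatever the choices are*. Insert $y_{13}\equiv\xi_1^3\eta_3^1$, $y_{32}\equiv\xi_3^2\eta_2^3$ and $y_{12}\equiv\xi_1^2\eta_2^1$ into the bracket. It becomes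
$$\eta_3^1\xi_3^2\big(\xi_1^3\eta_2^3-\xi_1^2\eta_2^3-\eta_2^1\xi_1^3+\xi_1^2\eta_2^1\big)=\eta_3^1\xi_3^2\,(\xi_1^3-\xi_1^2)(\eta_2^3-\eta_2^1).$$
So the two minors ask for
$$y_{12}\equiv\xi_1^2\eta_2^1\qquad\text{or}\qquad y_{12}\equiv\xi_1^2\eta_2^1+\frac{t}{d_3}\,\eta_3^1\xi_3^2(\xi_1^3-\xi_1^2)(\eta_2^3-\eta_2^1)\pmod{t^2},$$
and both cannot hold. The choice at one entry is visible in the coefficient of $t$ in that entry, and the choices elsewhere do not disturb this coefficient. With six entries and two choices each, once we know that the system is solvable (Section 5), we have $2^6$ different matroids of rank $6$ on $12$ elements. The general construction does the same with $L$ blocks of size $\alpha\times\beta$.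

## 5. Power series in $t$ with polynomial coefficients

We collect the algebra used in the proof. Let $k$ be a field, $\mathcal O=k[[t]]$, $K=k((t))$, and let $y=(y_\omega)_{\omega\in\Omega}$ be finitely many variables.

**The ring $k[y][[t]]$.** Its elements are $h=\sum_{m\ge0}t^mh_m$ with $h_m\in k[y]$; the degrees of the $h_m$ may be unbounded. Given $y\in\mathcal O^\Omega$, the sum $h(y)=\sum t^mh_m(y)$ converges in $\mathcal O$, since its $m$-th term is divisible by $t^m$, and $h\mapsto h(y)$ is a ring homomorphism to $\mathcal O$. If $y\equiv y'\pmod{t^s}$ then $h_m(y)\equiv h_m(y')\pmod{t^s}$ for each polynomial $h_m$, hence $h(y)\equiv h(y')\pmod {t^s}$. An element $h$ with $h_0\in k\setminus\{0\}$ is a unit of $k[y][[t]]$, by the geometric series. For example $(1-ty)^{-1}=\sum t^my^m$, and at $y=1+t$ this takes the value $(1-t-t^2)^{-1}=1+t+2t^2+\cdots$.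

**Contractions.** Let $T:\mathcal O^\Omega\to\mathcal O^\Omega$ satisfy: for all $s\ge0$, $y\equiv y'\pmod{t^s}$ implies $T(y)\equiv T(y')\pmod{t^{s+1}}$. Then $T$ has exactly one fixed point. Start with any $y_0$. Any two points are congruent modulo $t^0$, so $T^{s+1}(y_0)\equiv T^s(y_0)\pmod{t^s}$ by induction on $s$. Hence the coefficients stabilize and there is a limit $y$ with $y\equiv T^s(y_0)\pmod{t^s}$ for all $s$. Then $T(y)\equiv T^{s+1}(y_0)\equiv y\pmod{t^{s+1}}$ for all $s$, so $T(y)=y$. If $y,y'$ are both fixed points, then from $y\equiv y'\pmod{t^s}$ we get $y=T(y)\equiv T(y')=y'\pmod{t^{s+1}}$, so they agree modulo every power of $t$.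

**Schur complement.** Over a commutative ring, if $E$ is invertible, then $\det\begin{pmatrix}A&B\\C&E\end{pmatrix}=\det E\cdot\det(A-BE^{-1}C)$.

## 6. One vanishing minor for each off-diagonal entry

**Theorem 1.** Let $L\ge3$ and $\alpha,\beta\ge 1$ be integers with $L(\alpha+1)\le r$ and $L(\beta+1)\le n-r$, and let $F$ be any field. There is an extension field $K\supseteq F$ such that
$$\log R_K(n,r)\ \ge\ L(L-1)(L-2)\,\alpha\beta\,\log\binom{\alpha+\beta}{\alpha}.$$

*Proof.*

**Step 1: the matrices.** We set up the family of matrices, with unknowns in the off-diagonal blocks. Choose disjoint subsets $P_1,\dots,P_L$ of $P$ of size $\alpha$ and further distinct elements $p_1,\dots,p_L\in P$. Choose disjoint $Q_1,\dots,Q_L\subseteq Q$ of size $\beta$ and further distinct $q_1,\dots,q_L\in Q$. This is possible because $L(\alpha+1)\le r$ and $L(\beta+1)\le n-r$. Rows and columns not chosen are zero in all matrices below. Let $k$ be the field of rational functions over $F$ in the independent indeterminates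

* $d_{pq}$ for $p\in P_c$, $q\in Q_c$, $1\le c\le L$;
* $\xi_i^b$ for $i\in\bigcup_cP_c$, $1\le b\le L$;
* $\eta_j^a$ for $j\in\bigcup_cQ_c$, $1\le a\le L$.

Put $\mathcal O=k[[t]]$ and $K=k((t))$. Let $D$ be the $P\times Q$ matrix with $D_{pq}=d_{pq}$ if $p\in P_c$, $q\in Q_c$ for some $c$, and all other entries $0$. Let
$$\Omega=\{(i,j): i\in P_a,\ j\in Q_b,\ a\neq b\},\qquad|\Omega|=L(L-1)\alpha\beta.$$
For $y=(y_{ij})_{(i,j)\in\Omega}$ let $Y=Y(y)$ be the $P\times Q$ matrix with

* $y_{ij}$ at $(i,j)\in\Omega$;
* $\xi_i^b$ at $(i,q_b)$ and $\eta_j^a$ at $(p_a,j)$;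
* $1$ at every $(p_a,q_b)$;
* $0$ elsewhere, in particular on each $P_c\times Q_c$.

Put $X=X(y)=D+tY$.

**Step 2: the candidates at an entry.** We fix, for each unknown, the list of minors from which one will be chosen. For $(i,j)\in\Omega$ with $i\in P_a$, $j\in Q_b$, let $\mathcal B_{ij}$ be the set of pairs $(I,J)$ with
$$I=\{i,p_a\}\cup I',\quad J=\{j,q_b\}\cup J',\quad I'=\bigcup_{c\ne a,b}I_c,\quad J'=\bigcup_{c\ne a,b}J_c,$$
where $I_c\subseteq P_c$, $J_c\subseteq Q_c$ and $|I_c|=|J_c|$. For each of the $L-2$ values of $c$ the number of pairs $(I_c,J_c)$ is $\sum_h\binom\alpha h\binom\beta h=\sum_h\binom{\alpha}{\alpha-h}\binom\beta h=\binom{\alpha+\beta}\alpha$, by Vandermonde. Hence $|\mathcal B_{ij}|=\binom{\alpha+\beta}{\alpha}^{L-2}$.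

**Step 3: the equation attached to a candidate.** We show that the vanishing of a candidate minor at $(i,j)$ is an equation of the form $y_{ij}=\xi_i^b\eta_j^a-t(\cdots)$. Fix $B=(I,J)\in\mathcal B_{ij}$, put $D'=D[I',J']$, $Y'=Y[I',J']$ and
$$Y_{11}=Y[\{i,p_a\},\{j,q_b\}]=\begin{pmatrix}y_{ij}&\xi_i^b\\\eta_j^a&1\end{pmatrix},\quad Y_{12}=Y[\{i,p_a\},J'],\quad Y_{21}=Y[I',\{j,q_b\}].$$
The matrix $D$ is zero on the positions of these last three blocks: its rows $p_a$ and columns $q_b$ are zero; $D_{ij}=0$ since $a\ne b$; row $i\in P_a$ of $D$ is zero on $J'$ since $J'\cap Q_a=\emptyset$; and column $j\in Q_b$ is zero on $I'$ since $I'\cap P_b=\emptyset$. So, up to reordering rows and columns,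
$$X[I,J]=\begin{pmatrix}tY_{11}&tY_{12}\\tY_{21}&D'+tY'\end{pmatrix}.$$
The matrix $D'$ is block diagonal with square blocks $D[I_c,J_c]$ consisting of independent indeterminates, so $\det D'$ is a nonzero element of $k$. Hence $\det(D'+tY')\in k[y][[t]]$ has constant coefficient $\det D'\in k\setminus\{0\}$ and is a unit, and $D'+tY'$ is invertible over $k[y][[t]]$. The Schur complement gives, up to sign,
$$\det X[I,J]=t^2\det(D'+tY')\cdot f_B(y),\qquad f_B(y)=\det\big(Y_{11}-tY_{12}(D'+tY')^{-1}Y_{21}\big)\in k[y][[t]].$$
For $y\in\mathcal O^\Omega$ the factor $\det(D'+tY')$ is a unit of $\mathcal O$, because its residue modulo $t$ is $\det D'\neq0$. Therefore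
$$B\text{ is a nonbasis of }M(X(y))\iff f_B(y)=0.\tag{1}$$
Setting $t=0$ in $f_B$ gives $\det Y_{11}$, so
$$f_B(y)=y_{ij}-\xi_i^b\eta_j^a+t\,g_B(y),\qquad g_B\in k[y][[t]].$$

**Step 4: one equation per entry, solved together.** We show that every system of choices can be realized. Let $S$ be any function assigning to each $(i,j)\in\Omega$ an element $S(i,j)\in\mathcal B_{ij}$. Define
$$T_S:\mathcal O^\Omega\to\mathcal O^\Omega,\qquad T_S(y)_{ij}=\xi_i^b\eta_j^a-t\,g_{S(i,j)}(y)\qquad(i\in P_a,\ j\in Q_b).$$
Elements of $k[y][[t]]$ preserve congruences modulo $t^s$, so with the extra factor $t$ the map $T_S$ is a contraction in the sense of Section 5. Let $y^S$ be its unique fixed point. By construction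
$$f_{S(i,j)}(y^S)=0\ \text{ for all }(i,j)\in\Omega,\qquad y^S_{ij}\equiv\xi_i^b\eta_j^a\pmod t.\tag{2}$$
Let $M_S=M(X(y^S))$. It is a $K$-representable matroid of rank $r$ on $[n]$.

It remains to recover $S$ from $M_S$. By (1) and (2), $S(i,j)$ is a nonbasis of $M_S$ lying in $\mathcal B_{ij}$. We shall show that it is the only one.

**Step 5: the next coefficient.** We compute $f_B(y^S)$ modulo $t^2$ for every $B\in\mathcal B_{ij}$, chosen or not. Write $y=y^S$, $\xi=\xi_i^b$, $\eta=\eta_j^a$, and let $N\in k^{2\times2}$ be the residue modulo $t$ of $Y_{12}(D'+tY')^{-1}Y_{21}$. So $N=\overline{Y_{12}}\,D'^{-1}\,\overline{Y_{21}}$, where bars denote residues. Modulo $t^2$ we may replace $tY_{12}(D'+tY')^{-1}Y_{21}$ by $tN$, hence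
$$f_B(y)\equiv(y_{ij}-tN_{11})(1-tN_{22})-(\xi-tN_{12})(\eta-tN_{21})\pmod{t^2}.$$
Multiply out, and use $t\,y_{ij}\equiv t\,\xi\eta\pmod{t^2}$, which holds by (2). The result is
$$f_B(y)\equiv y_{ij}-\xi\eta-t\,\Theta_B\pmod{t^2},\qquad\Theta_B=N_{11}-\xi N_{21}-\eta N_{12}+\xi\eta N_{22}=(1,-\xi)\,N\begin{pmatrix}1\\-\eta\end{pmatrix}.\tag{3}$$
Now compute $N$ from (2). Let $c\neq a,b$. For $l\in J_c$, the position $(i,l)$ lies in $\Omega$ with $i\in P_a$, $l\in Q_c$, so row $i$ of $\overline{Y_{12}}$ has entry $\xi_i^c\eta_l^a$ there, and row $p_a$ has entry $\eta_l^a$. For $\kappa\in I_c$, the position $(\kappa,j)$ has $\kappa\in P_c$, $j\in Q_b$, so column $j$ of $\overline{Y_{21}}$ has entry $\xi_\kappa^b\eta_j^c$, and column $q_b$ has entry $\xi_\kappa^b$. In other words, the parts belonging to block $c$ are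
$$\overline{Y_{12}}\big|_{J_c}=\begin{pmatrix}\xi_i^c\\1\end{pmatrix}(\eta_l^a)_{l\in J_c},\qquad \overline{Y_{21}}\big|_{I_c}=(\xi_\kappa^b)_{\kappa\in I_c}\begin{pmatrix}\eta_j^c&1\end{pmatrix}.$$
Since $D'$ is block diagonal,
$$N=\sum_{c\ne a,b}\theta_c(I_c,J_c)\begin{pmatrix}\xi_i^c\\1\end{pmatrix}\begin{pmatrix}\eta_j^c&1\end{pmatrix},\qquad\theta_c(I_c,J_c)=\sum_{l\in J_c,\ \kappa\in I_c}\eta_l^a\big(D[I_c,J_c]^{-1}\big)_{l\kappa}\,\xi_\kappa^b.$$
Multiplying by $(1,-\xi_i^b)$ on the left and by $(1,-\eta_j^a)^{\mathsf T}$ on the right gives
$$\Theta_B=\sum_{c\ne a,b}(\xi_i^c-\xi_i^b)(\eta_j^c-\eta_j^a)\,\theta_c(I_c,J_c).\tag{4}$$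
The right-hand side does not involve $S$. This is what removes the interference met in Section 3: candidates at $(i,j)$ are compared by quantities that do not depend on any choice.

**Step 6: different candidates have different $\Theta$.** We show that if $B\ne B^*$ are in $\mathcal B_{ij}$, then $\Theta_B\neq\Theta_{B^*}$. Write $I_c^*,J_c^*$ for the pieces of $B^*$ and choose $c\notin\{a,b\}$ with $(I_c,J_c)\ne(I_c^*,J_c^*)$. Look at the indeterminate $\xi_i^c$. Every $\theta_{c'}$ contains only $\xi$'s with superscript $b\ne c$, and the factor $(\xi_i^{c'}-\xi_i^b)$ contains $\xi_i^c$ only for $c'=c$. So $\Theta_B-\Theta_{B^*}$ is linear in $\xi_i^c$, with coefficient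
$$(\eta_j^c-\eta_j^a)\big(\theta_c(I_c,J_c)-\theta_c(I_c^*,J_c^*)\big).$$
The first factor is nonzero because $c\neq a$. For the second, view $\theta_c(I_c,J_c)$ as a bilinear form in the variables $(\eta_l^a)_{l\in Q_c}$ and $(\xi_\kappa^b)_{\kappa\in P_c}$, whose coefficients are rational functions of the $d$'s. For $(\kappa,l)\in I_c\times J_c$ the coefficient of $\eta_l^a\xi_\kappa^b$ is, by the cofactor formula for the inverse,
$$\pm\frac{\det D[I_c\setminus\kappa,\,J_c\setminus l]}{\det D[I_c,J_c]}\neq0,$$
since minors of a matrix of independent indeterminates are nonzero. For all other $(\kappa,l)$ it is $0$. So the form determines the set $I_c\times J_c$. Because $|I_c|=|J_c|$, this set determines the pair $(I_c,J_c)$: if it is empty both are empty, and otherwise they are its two projections. Hence the two forms differ, the coefficient of $\xi_i^c$ is nonzero, and $\Theta_B\ne\Theta_{B^*}$.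

**Step 7: reading $S$ off $M_S$.** We conclude that $S\mapsto M_S$ is injective. Suppose $B,B^*\in\mathcal B_{ij}$ are both nonbases of $M_S$. By (1) and (3),
$$0=f_B(y^S)-f_{B^*}(y^S)\equiv t\,(\Theta_{B^*}-\Theta_B)\pmod{t^2},$$
where $\Theta_B,\Theta_{B^*}\in k$. So $\Theta_B=\Theta_{B^*}$, and $B=B^*$ by Step 6. Thus $S(i,j)$ is the *unique* nonbasis of $M_S$ in $\mathcal B_{ij}$. The sets $\mathcal B_{ij}$ were fixed before $S$ was chosen, so $M_S$ determines $S$. The number of functions $S$ is
$$\prod_{(i,j)\in\Omega}|\mathcal B_{ij}|=\binom{\alpha+\beta}\alpha^{(L-2)\,L(L-1)\alpha\beta},$$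
and the field $K$ does not depend on $S$. $\blacksquare$

In terms of the entries: since $f_{S(i,j)}(y^S)=0$, formula (3) says $y^S_{ij}\equiv\xi_i^b\eta_j^a+t\,\Theta_{S(i,j)}\pmod{t^2}$, exactly as in the three-block example.

## 7. How many blocks to take

We prove Theorem 2 by choosing $L$. Two losses compete. The unsolved diagonal blocks and the two omitted indices in each $\mathcal B_{ij}$ cost a relative error of about $1/L$, so $L$ should be large. On the other hand, each factor $\binom{2\alpha}\alpha$ falls short of $2^{2\alpha}$, and there are about $L$ such factors for each entry, so $L$ should not be too large.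

*Proof of Theorem 2.* Let $n$ be large, $r=\lfloor n/2\rfloor$, $L=\lceil\sqrt{n/\log n}\,\rceil$ and $\alpha=\beta=\lfloor r/L\rfloor-1\ge1$.

**Step 1: the parameters are admissible, and $L\alpha$ is close to $n/2$.** We have $L(\alpha+1)\le r\le n-r$, so Theorem 1 applies. Since $\lfloor r/L\rfloor\ge\frac{r+1}L-1$ and $r+1\ge\frac n2$, we get $\alpha\ge\frac{r+1}L-2\ge\frac n{2L}-2$. Hence
$$\frac n2-2L\le L\alpha\le\frac n2.$$

**Step 2: the central binomial coefficient.** We need a lower bound for $\log\binom{2\alpha}\alpha$. We have $\binom{2\alpha}\alpha\ge4^\alpha/(2\sqrt\alpha)$. This is an equality for $\alpha=1$. In passing from $\alpha$ to $\alpha+1$ the left side is multiplied by $\frac{2(2\alpha+1)}{\alpha+1}$ and the right side by $4\sqrt{\alpha/(\alpha+1)}$, and the first factor is at least the second because $2\alpha+1\ge2\sqrt{\alpha(\alpha+1)}$. So $\log\binom{2\alpha}\alpha\ge2\alpha-1-\frac12\log\alpha$. As $\alpha\le n/2$, we have $1+\frac12\log\alpha\le\frac12+\frac12\log n\le\log n$, and therefore $\log\binom{2\alpha}{\alpha}\ge2\alpha-\log n$.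

**Step 3: the estimate.** We insert this in Theorem 1. Since $(1-\frac1L)(1-\frac2L)\ge1-\frac3L\ge0$ and $\log\binom{2\alpha}\alpha\ge0$,
$$\log R(n)\ge\Big(1-\frac3L\Big)L^3\alpha^2\log\binom{2\alpha}\alpha\ge\Big(1-\frac3L\Big)\Big(2(L\alpha)^3-L(L\alpha)^2\log n\Big).$$
By Step 1 and Bernoulli's inequality (with $4L\le n$),
$$2(L\alpha)^3\ge2\Big(\frac n2-2L\Big)^3=\frac{n^3}4\Big(1-\frac{4L}n\Big)^3\ge\frac{n^3}4-3Ln^2,\qquad L(L\alpha)^2\log n\le\frac L4n^2\log n.$$
So $\log R(n)\ge(1-\frac3L)Z$ with $Z=\frac{n^3}4-3Ln^2-\frac L4n^2\log n$. Since $Z\le n^3/4$, we have $(1-\frac3L)Z\ge Z-\frac{3n^3}{4L}$, and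
$$\log R(n)\ge\frac{n^3}4-\frac{3n^3}{4L}-3Ln^2-\frac L4n^2\log n .$$
With $L=\lceil\sqrt{n/\log n}\,\rceil$ the terms $n^3/L$ and $Ln^2\log n$ are both $O(n^{5/2}\sqrt{\log n})$, and $Ln^2$ is smaller. This is the lower bound; with the known theorem, $\log R(n)=(1/4-o(1))n^3$. $\blacksquare$

## 8. From $k((t))$ to closed fields and to $\mathbb R$

The field $K$ in Theorem 1 is large. The matroids $M_S$, however, have representations over more familiar fields.

**Proposition 3.** The lower bound of Theorem 1 (and hence those of Theorems 2 and 4) holds for $R_F(n,r)$ when $F$ is any algebraically closed field or $F=\mathbb R$.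

*Proof.* Apply Theorem 1 with base field $F$. Let $X=(x_{pq})$ be a $P\times Q$ matrix of indeterminates, and for an $r$-set $B=(P\setminus I)\cup J$ let $p_B=\det X[I,J]$. A representation $[I_P\mid X]$ of $M_S$ over a field is exactly a point at which $p_B=0$ for the nonbases $B$ of $M_S$ and $p_B\ne0$ for the bases. Over $K$ such a point exists, namely $X(y^S)$.

**Step 1: $F$ algebraically closed.** We find a point over $F$. Let $A$ be the $F$-algebra obtained from $F[x_{pq}]$ by factoring out $p_B$ for all nonbases $B$ and inverting $p_B$ for all bases $B$. It is finitely generated. Sending $x_{pq}$ to the entries of $X(y^S)$ defines a homomorphism of $F$-algebras $A\to K$, so $A\ne0$. By the Nullstellensatz a nonzero finitely generated algebra over an algebraically closed field has an $F$-point, and this point represents $M_S$ over $F$.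

**Step 2: $F=\mathbb R$.** We transfer a first-order sentence. The field $k$ is a rational function field over $\mathbb R$ in finitely many variables, and it can be ordered: for one variable $u$ over an ordered field, order polynomials by the sign of the leading coefficient and extend to quotients; then iterate. The field $K=k((t))$ is then ordered by the sign of the lowest nonzero coefficient. (In $\mathbb R((t))$ with this ordering, $t$ is positive and smaller than every positive real.) Let $K'$ be a real closure of $K$. The statement "there are $x_{pq}$ with $p_B=0$ for all nonbases and $p_B\neq0$ for all bases of $M_S$" is a first-order sentence in the language of rings, since the $p_B$ have integer coefficients. It holds in $K$, so with the same witness it holds in $K'$. By Tarski's transfer principle a first-order sentence true in one real closed field is true in all of them, hence in $\mathbb R$. So $M_S$ is representable over $\mathbb R$.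

In both cases all the matroids $M_S$ are $F$-representable, and there are as many as Theorem 1 counts. $\blacksquare$

In particular, take $F=\overline{\mathbb F_p}$. The finitely many entries of a representation lie in a finite subfield. So for each prime $p$ there are already $2^{(1/4-o(1))n^3}$ matroids on $[n]$ representable over finite fields of characteristic $p$. There are also this many real-representable matroids.

## 9. The lower bound in every rank

We now prove the lower bound of Theorem 4. Let $F$ be algebraically closed or $\mathbb R$; since $R(n,r)\ge R_F(n,r)$, it suffices to bound $R_F(n,r)$ from below. Assume $m=\min(r,n-r)$ is large.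

**Step 1: parameters.** We choose $L$, $\alpha$, $\beta$ so that the blocks nearly exhaust the rows and columns. Let
$$L=\lfloor\sqrt m\rfloor,\qquad\alpha=\Big\lfloor\frac rL\Big\rfloor-1\ge\frac rL-2,\qquad\beta=\Big\lfloor\frac{n-r}L\Big\rfloor-1\ge\frac{n-r}L-2.$$
Then $L(\alpha+1)\le r$ and $L(\beta+1)\le n-r$. Put $\mu=\min(\alpha,\beta)$ and $\tau=2L/m$. We have $\mu\ge\frac mL-2\ge\sqrt m-2\to\infty$ and $\tau\le2/\sqrt m\to0$. Since $r,n-r\ge m$, also $L\alpha\ge r-2L\ge(1-\tau)r$ and $L\beta\ge(1-\tau)(n-r)$.

**Step 2: the entropy function.** We need a function that behaves like $\log\binom{x+y}{x}$ and scales well. Let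
$$G(x,y)=(x+y)H\Big(\frac x{x+y}\Big)=(x+y)\log(x+y)-x\log x-y\log y .$$
It is homogeneous of degree $1$. It is nondecreasing in each variable, because $\partial_xG=\log\frac{x+y}x\ge0$ and similarly for $y$.

**Step 3: $\log\binom{\alpha+\beta}\alpha\ge(1-o(1))G(\alpha,\beta)$.** We use a binomial variable. Let $s=\alpha+\beta$ and let $W\sim\mathrm{Bin}(s,\mu/s)$. The mean is $\mu$ and the variance $\sigma^2$ is at most $\mu$. The mode is also $\mu$: with $p=\mu/s$,
$$\frac{\Pr(W=h+1)}{\Pr(W=h)}=\frac{(s-h)p}{(h+1)(1-p)}\ge1\iff h+1\le\mu+\frac\mu s ,$$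
and since $0<\mu/s<1$ this holds for integers $h$ exactly when $h+1\le\mu$. By Chebyshev, $\Pr(|W-\mu|<2\sigma)\ge\frac34$, and this range contains at most $4\sqrt\mu+1$ integers, each of probability at most $\Pr(W=\mu)$. On the other hand $p^\mu(1-p)^{s-\mu}=2^{-sH(\mu/s)}=2^{-G(\alpha,\beta)}$, so
$$\binom{\alpha+\beta}\alpha2^{-G(\alpha,\beta)}=\Pr(W=\mu)\ge\frac3{4(4\sqrt\mu+1)}\ge\frac1{7\sqrt\mu},$$
where the last inequality says $5\sqrt\mu\ge4$. Since $H(p)\ge p\log\frac1p$ and $s\ge2\mu$, we also have $G(\alpha,\beta)\ge\mu\log\frac s\mu\ge\mu$. Hence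
$$\log\binom{\alpha+\beta}\alpha\ge G(\alpha,\beta)-\log(7\sqrt\mu)\ge\Big(1-\frac{\log(7\sqrt\mu)}\mu\Big)G(\alpha,\beta)=(1-o(1))\,G(\alpha,\beta).$$

**Step 4: from blocks to the whole matrix.** We compare $L\,G(\alpha,\beta)$ with $\log\binom nr$. By homogeneity, monotonicity and Step 1,
$$L\,G(\alpha,\beta)=G(L\alpha,L\beta)\ge(1-\tau)\,G(r,n-r)=(1-\tau)\,nH(r/n)\ge(1-\tau)\log\binom nr,$$
using the standard bound $\binom nr\le2^{nH(r/n)}$.

**Step 5: conclusion.** Theorem 1 and Proposition 3 give
$$\log R_F(n,r)\ge\Big(1-\frac1L\Big)\Big(1-\frac2L\Big)(L\alpha)(L\beta)\cdot L\log\binom{\alpha+\beta}\alpha\ge(1-o(1))\,r(n-r)\log\binom nr,$$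
because $(L\alpha)(L\beta)\ge(1-\tau)^2r(n-r)$. All the $o(1)$ terms depend on $m$ only. This is the lower bound of Theorem 4.

## 10. The upper bound: subset sums of integer polynomials

It remains to prove the upper bound of Theorem 4. Since $R_F(n,r)\le R(n,r)$, it is enough to treat all fields simultaneously. The argument follows the linear-independence method of Rónyai–Babai–Ganapathy, combined with an integer pigeonhole in the spirit of Nelson.

Let $n\ge3$ and $1\le r\le n-1$, and put $N=\binom nr$, $d=\min(r,n-r)$, $D=r(n-r)$.

**Step 1: one polynomial for each matroid.** We attach to each matroid a polynomial that detects inclusion of basis sets. Fix an $r$-set $B_0$, let $\mathcal M$ be the set of representable rank-$r$ matroids on $[n]$ having $B_0$ as a basis, and let $\kappa=|\mathcal M|$. Then $\kappa\le2^N$, and $\kappa\ge1$ since the matroid whose only basis is $B_0$ is representable. Each $M\in\mathcal M$ is represented by some $[I\mid x_M]$ over a field $F_M$, with the identity columns at $B_0$. Let $p_B\in\mathbb Z[x_1,\dots,x_D]$ be the maximal minors of $[I\mid x]$. By Section 2, each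 is up to sign a square minor of size at most $d$ of a matrix of indeterminates, so it has degree at most $d$ and its coefficients have $\ell_1$-norm at most $d!$. Put
$$g_M=\prod_{B\text{ basis of }M}p_B.$$
Then $\deg g_M\le dN$, and the $\ell_1$-norm of $g_M$ is at most $(d!)^N$, since the $\ell_1$-norm is submultiplicative. Moreover
$$g_{M'}(x_M)\neq0\text{ in }F_M\iff\text{every basis of }M'\text{ is a basis of }M.\tag{5}$$

If all the fields $F_M$ were one field $F$, we could stop quickly: the $g_M$ would be linearly independent over $F$. Indeed, in a relation $\sum c_Mg_M=0$ pick $M$ with $c_M\ne0$ and the fewest bases, and evaluate at $x_M$. By (5), only $c_Mg_M(x_M)$ survives, and it is nonzero. So $\kappa$ would be at most the number of monomials of degree at most $dN$. With varying fields we can only use relations with integer coefficients, and then the argument breaks at the last moment: $c_M$ could be divisible by the characteristic of $F_M$. The remedy is to produce relations with coefficients in $\{-1,0,1\}$.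

**Step 2: a relation with coefficients $0,\pm1$ is impossible.** We show that no such relation exists and deduce a bound on $\kappa$. Let $T=\binom{dN+D}D$ be the number of monomials of degree at most $dN$ in $D$ variables. A sum of a subfamily of $(g_M)_{M\in\mathcal M}$ is a polynomial with at most $T$ coefficients, each an integer of absolute value at most $\kappa(d!)^N$. Suppose $2^\kappa>(2\kappa(d!)^N+1)^T$. Then two distinct subsets of $\mathcal M$ give the same sum, and subtracting we get
$$\sum_{M\in\mathcal M}c_Mg_M=0\ \text{ in }\mathbb Z[x],\qquad c_M\in\{-1,0,1\},\ \text{not all zero}.$$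
Choose $M$ with $c_M\ne0$ having the fewest bases, and evaluate at $x_M$ in $F_M$. If $c_{M'}\ne0$ and $g_{M'}(x_M)\ne0$, then by (5) the bases of $M'$ are among those of $M$, and there are at least as many of them, so $M'=M$. What is left is $\pm g_M(x_M)=0$ in $F_M$, which contradicts (5) for $M'=M$. Hence $2^\kappa\le(2\kappa(d!)^N+1)^T$.

**Step 3: solving for $\kappa$.** We take logarithms and simplify. Since $2\kappa(d!)^N+1\le4\kappa(d!)^N$, $\log\kappa\le N$ and $d!\le d^d$,
$$\kappa\le T\log\big(2\kappa(d!)^N+1\big)\le T\,(2+N+Nd\log d)\le4TNd^2.$$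
For the last inequality, $N\ge3$ gives $2+N\le2N$, and $2+d\log d\le2+d^2\le4d^2$.

**Step 4: the size of $T$.** We bound $T$ by about $N^D$. As $D=d\max(r,n-r)$ and $\max(r,n-r)\ge2$,
$$\frac{dN+D}D=\frac N{\max(r,n-r)}+1\le\frac N2+1\le N.$$
With $\binom uD\le(eu/D)^D$ this gives $T\le(eN)^D$.

**Step 5: conclusion.** Every rank-$r$ matroid on $[n]$ has a basis, and there are $N$ choices for $B_0$. So $R(n,r)\le N\cdot4TNd^2\le4d^2N^2(eN)^D$, that is,
$$\log R(n,r)\le(D+2)\log N+D\log e+2+2\log d.\tag{6}$$
Now $N=\binom nd=\prod_{h=0}^{d-1}\frac{n-h}{d-h}\ge(n/d)^d\ge2^d$, so $\log N\ge d$. After dividing by $D\log N$, the extra terms in (6) contribute at most $\frac2D+\frac{\log e}d+\frac{2+2\log d}{Dd}$. This tends to $0$ as $d=m\to\infty$, uniformly in $n$, because $D\ge d$. Hence $\log R(n,r)\le(1+o(1))\,r(n-r)\log\binom nr$, and Theorem 4 is proved. $\blacksquare$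

**Remark.** In Theorem 4 the main term $r(n-r)\log\binom nr$ is asymptotically maximal at $r\sim n/2$, where it equals $(1/4-o(1))n^3$: always $r(n-r)\le n^2/4$ and $\log\binom nr\le n$. Inequality (6) also gives a slightly weaker form of the known theorem that suffices for the asymptotic statement in Theorem 2. With $D\le n^2/4$, $\log N\le n$ and $d\le n$ it yields $\log R(n,r)\le\frac{n^3}4+2n+\frac{n^2}4\log e+2+2\log n$ for $1\le r\le n-1$. The ranks $0$ and $n$ contribute one matroid each, and summing over the $n+1$ ranks gives $\log R(n)\le\frac{n^3}4+O(n^2)$. The bounds that go with Theorem 2 are thus $n^3/4$ from above, by the known theorem, and $n^3/4-O(n^{5/2}\sqrt{\log n})$ from below; it is not claimed that this error term is optimal.
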